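# Odd cohomology in Calogero–Moser spaces of type $B$

## 1. The group of order two: quadrics and one cone

Let $W=\{1,\gamma\}$, with $\gamma$ acting by $-1$ on $V=\mathbb C$. Fix $b\in\mathbb C$ and let $\mathbf H$ be the algebra generated by $x,y,\gamma$ with
$$\gamma^2=1,\qquad \gamma x=-x\gamma,\qquad \gamma y=-y\gamma,\qquad [y,x]=b\gamma .$$
It has the basis $x^i\gamma^\epsilon y^j$ ($i,j\ge 0$, $\epsilon\in\{0,1\}$); this is the PBW theorem, recalled in Section 2. Let $Z$ be the center of $\mathbf H$ and $\mathcal Z=\operatorname{Spec}Z$. The grading $\deg x=1$, $\deg y=-1$, $\deg\gamma=0$ gives a $\mathbb C^\times$-action on $\mathcal Z$. We ask two things: does $\mathcal Z$ have odd cohomology, and what is the image of equivariant cohomology in that of the fixed points?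

**Step 1: the center.** We describe $\mathcal Z$ by one equation. Put $A=x^2$, $B=y^2$, $E=xy+\tfrac b2\gamma$. Then
$$[E,x]=x[y,x]+\tfrac b2(\gamma x-x\gamma)=bx\gamma-bx\gamma=0,\qquad [E,y]=[x,y]y+\tfrac b2(\gamma y-y\gamma)=-b\gamma y+b\gamma y=0,$$
and $E$ commutes with $\gamma$, so $E$ is central. Also $[y,x^2]=b(\gamma x+x\gamma)=0$, so $A$ is central, and so is $B$ in the same way. Moreover
$$E^2=x(xy+b\gamma)y+\tfrac b2(xy\gamma+\gamma xy)+\tfrac{b^2}4=x^2y^2+b\,x\gamma y+b\,xy\gamma+\tfrac{b^2}4=AB+\tfrac{b^2}4,$$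
since $\gamma y=-y\gamma$. Filter $\mathbf H$ by degree in $x,y$; then $\operatorname{gr}\mathbf H=\mathbb C[x,y]\rtimes W$, and the top symbol of a central element is central there. A central $f+g\gamma$ in $\mathbb C[x,y]\rtimes W$ commutes with $x$, which forces $2xg=0$, so $g=0$; commuting with $\gamma$, $f$ is even. Even polynomials are generated by $x^2,y^2,xy$, the symbols of $A,B,E$. So $A,B,E$ generate $Z$. The elements $A^iB^jE^\epsilon$, $\epsilon\in\{0,1\}$, have the distinct symbols $x^{2i+\epsilon}y^{2j+\epsilon}$, so there is no further relation: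
$$\mathcal Z=\{(A,B,E)\in\mathbb C^3:\ AB=E^2-\tfrac{b^2}4\}. \tag{1}$$

**Step 2: no odd cohomology.** If $b=0$, the surface (1) is a cone, contracted to the origin by $(rA,rB,rE)$, $r\in[0,1]$. If $b\ne0$, put $A=-\frac b2(z_1+\sqrt{-1}z_2)$, $B=\frac b2(z_1-\sqrt{-1}z_2)$, $E=\frac b2z_3$; the equation becomes $z_1^2+z_2^2+z_3^2=1$. Writing $z=p+\sqrt{-1}q$ with $p,q$ real, this says $|p|^2-|q|^2=1$, $p\cdot q=0$, and $z\mapsto(p/|p|,q)$ is a diffeomorphism onto the tangent bundle of the sphere $S^2$. So the cohomology is that of $S^2$, and it is even.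

**Step 3: fixed points.** We use a textbook fact several times; call it (L). Let $Y$ be a complex algebraic variety with algebraic $\mathbb C^\times$-action and $\mathrm H^{odd}(Y)=0$. The spectral sequence from $\mathrm H(\mathrm{pt}/\mathbb C^\times)\otimes\mathrm H(Y)$ to $\mathrm H_{\mathbb C^\times}(Y)$ has only even terms, hence degenerates, so $\mathrm H_{\mathbb C^\times}(Y)$ is free over $\mathbb C[\hbar]$ of rank $\dim\mathrm H^*(Y)$. By the localization theorem, restriction to the fixed points becomes an isomorphism after inverting $\hbar$. So restriction to fixed points is injective, and if the fixed points are finite in number, there are $\dim \mathrm H^*(Y)$ of them. One may replace $\mathbb C^\times$ by $S^1$.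

The fixed points of (1) are $A=B=0$, $E=\pm\frac b2$. If $b=0$ there is one, $\mathcal Z$ is contractible, and $\mathrm H_{\mathbb C^\times}(\mathcal Z)=\mathbb C[\hbar]$ restricts isomorphically. If $b\neq0$ there are two. The image in $\mathbb C[\hbar]^2$ is $\mathbb C(1,1)$ in degree $0$. In degree $2$ it is all of $\hbar\mathbb C^2$, since $\mathrm H^2_{\mathbb C^\times}(\mathcal Z)$ has dimension $\dim\mathrm H^0+\dim\mathrm H^2=2$ and restriction is injective. So the image is
$$\{(f_+,f_-)\in\mathbb C[\hbar]^2:f_+(0)=f_-(0)\}=\mathbb C[\hbar]\cdot1+\hbar\,\mathbb C[\hbar]\cdot\gamma,$$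
where $1=(1,1)$ and $\gamma=(1,-1)$ are read through the two characters of $W$. The power of $\hbar$ in front of a group element is the codimension of its fixed space.

**The cone seen from a resolution.** At $b=0$ put $\varphi=\begin{pmatrix}E&-A\\B&-E\end{pmatrix}$. Then (1) says that $\operatorname{tr}\varphi=\det\varphi=0$, so $\mathcal Z$ is the set of $2\times2$ matrices with $\varphi^2=0$. Let
$$X=\{(K,\varphi): K\subset\mathbb C^2\text{ a line},\ \varphi(\mathbb C^2)\subset K,\ \varphi(K)=0\}.$$
This is a line bundle over $\mathbb P^1$. The map $\pi:X\to\mathcal Z$ is bijective over $\varphi\neq0$, where $K=\operatorname{im}\varphi$, and its fiber over the point $S=\{0\}$ is $E_0=\mathbb P^1$. In Section 8 we derive, for a class of maps containing this one, an exact sequence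
$$\mathrm H^{i}(\mathcal Z)\to\mathrm H^i(X)\to\mathrm H^i(E_0)/\mathrm H^i(S)\to\mathrm H^{i+1}(\mathcal Z)\to\mathrm H^{i+1}(X).$$
Here $\mathrm H^2(X)\to\mathrm H^2(\mathbb P^1)$ is an isomorphism, because $X$ retracts onto $E_0$. So the sequence gives $\mathrm H^2(\mathcal Z)=\mathrm H^3(\mathcal Z)=0$, as it must.

What changes for larger groups? Singular Calogero–Moser spaces may still have a map $X\to\mathcal Z$ of this kind with $\mathrm H^{odd}(X)=0$. But $\mathrm H^{odd}(\mathcal Z)$ is then the cokernel of a restriction map, and nothing says that this map is onto. We shall find spaces where the target is larger than the source.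

## 2. Cherednik algebras at $t=0$, families, and two statements about cohomology

Let $V$ be a finite-dimensional complex vector space and $W\subset\mathrm{GL}(V)$ a finite complex reflection group. Write $\mathbb C[V]=S(V^*)$, $\mathbb C[V^*]=S(V)$, and $\langle\,,\rangle:V\times V^*\to\mathbb C$ for the pairing. Let $\mathcal A$ be the set of reflecting hyperplanes. For $H\in\mathcal A$, the pointwise stabilizer $W_H$ is cyclic of order $e_H$; $\alpha_H\in V^*$ has kernel $H$; $\alpha_H^\vee\in V$ spans the $W_H$-stable line complementary to $H$; and $\varepsilon_{H,j}=\frac1{e_H}\sum_{w\in W_H}\det(w)^jw$ for $j\in\mathbb Z/e_H\mathbb Z$. A parameter is a family $k=(k_{\Omega,j})$ indexed by orbits $\Omega\in\mathcal A/W$ and $j\in\mathbb Z/e_\Omega\mathbb Z$; write $k_{H,j}=k_{\Omega,j}$ for $H\in\Omega$.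

**Definition (rational Cherednik algebra at $t=0$).** $\mathbf H_k$ is the quotient of $\mathrm T(V\oplus V^*)\rtimes W$ by $[x,x']=0=[y,y']$ and
$$[y,x]=\sum_{H\in\mathcal A}\sum_{j=0}^{e_H-1}e_H(k_{H,j}-k_{H,j+1})\frac{\langle y,\alpha_H\rangle\langle\alpha_H^\vee,x\rangle}{\langle\alpha_H^\vee,\alpha_H\rangle}\varepsilon_{H,j}\qquad(x,x'\in V^*,\ y,y'\in V).$$

Multiplication gives a vector space isomorphism $\mathbb C[V]\otimes\mathbb CW\otimes\mathbb C[V^*]\simeq\mathbf H_k$ (PBW). The center $Z_k$ contains $\mathbb C[V]^W\otimes\mathbb C[V^*]^W$, and $\mathcal Z_k=\operatorname{Spec}Z_k$ is the Calogero–Moser space, with the $\mathbb C^\times$-action from $\deg V^*=1$, $\deg V=-1$, $\deg W=0$. For $W=\{\pm1\}$ this is Section 1, with $b=2(k_0-k_1)$. Cohomology is singular with complex coefficients, and $\mathrm H_{\mathbb C^\times}(\mathrm{pt})=\mathbb C[\hbar]$ with $\hbar$ in degree $2$.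

**Definition (restricted algebra, families).** Put $\bar{\mathbf H}_k=\mathbf H_k/\langle\mathbb C[V]^W_+,\mathbb C[V^*]^W_+\rangle$, where $+$ means without constant term. By PBW it is $\mathbb C[V]^{\mathrm{co}W}\otimes\mathbb CW\otimes\mathbb C[V^*]^{\mathrm{co}W}$ as a vector space. The composite of $Z_k\to\bar{\mathbf H}_k$ with the projection onto $1\otimes\mathbb CW\otimes1$ is an algebra morphism $\boldsymbol\Omega^k:Z_k\to Z(\mathbb CW)$. With $\omega_\chi$ the central character and $e_\chi$ the central idempotent of $\chi\in\operatorname{Irr}W$, the map $\chi\mapsto\omega_\chi\circ\boldsymbol\Omega^k$ is a surjection $\operatorname{Irr}W\to\mathcal Z_k^{\mathbb C^\times}$. Its fibers are the Calogero–Moser $k$-families.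

The image $\operatorname{im}(\boldsymbol\Omega^k)$ is spanned by the sums $\sum_{\chi\in\mathfrak F}e_\chi$ over families $\mathfrak F$, and so it is the algebra of functions on $\mathcal Z_k^{\mathbb C^\times}$. In Section 1, $\boldsymbol\Omega$ sends $A,B\mapsto0$ and $E\mapsto\frac b2\gamma$; there are two families if $b\ne0$, and one if $b=0$.

**Definition (filtration, Rees algebra).** $\mathcal F_jZ(\mathbb CW)$ is the span of the class sums of those $w$ with $\operatorname{codim}V^w\le j$, and $\mathcal F_j\operatorname{im}(\boldsymbol\Omega^k)=\mathcal F_jZ(\mathbb CW)\cap\operatorname{im}(\boldsymbol\Omega^k)$. For such a filtered algebra $A$, $\operatorname{Rees}_{\mathcal F}(A)=\sum_{j\ge0}\hbar^j\mathcal F_jA\subset\mathbb C[\hbar]\otimes A$.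

For $W=\{\pm1\}$, $b\ne0$, this is $\mathbb C[\hbar]1+\hbar\mathbb C[\hbar]\gamma$, exactly the image found in Step 3 of Section 1; for $b=0$ it is $\mathbb C[\hbar]$.

Let $i_k:\mathcal Z_k^{\mathbb C^\times}\hookrightarrow\mathcal Z_k$ be the inclusion of the finite set of fixed points. Through $\mathrm H_{\mathbb C^\times}(\mathcal Z_k^{\mathbb C^\times})\simeq\mathbb C[\hbar]\otimes\operatorname{im}(\boldsymbol\Omega^k)$, restriction is an algebra morphism $i_k^*:\mathrm H_{\mathbb C^\times}(\mathcal Z_k)\to\mathbb C[\hbar]\otimes\operatorname{im}(\boldsymbol\Omega^k)$. The following conjecture is in Cédric Bonnafé, "Calogero-Moser spaces vs unipotent representations", arXiv:2112.13684 (2021).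

**Conjecture.** (a) If $i\ge0$, then $\mathrm H^{2i+1}(\mathcal Z_k)=0$. (b) $\operatorname{im}(i_k^*)=\operatorname{Rees}_{\mathcal F}(\operatorname{im}(\boldsymbol\Omega^k))$.

It is known if $k=0$, if $\dim V=1$, or if $\mathcal Z_k$ is smooth. We shall see that (a) fails. From Etingof–Ginzburg, Invent. Math. 147 (2002), cited as [EG], we use two facts. First, with $e=\frac1{|W|}\sum_ww$, the algebra $e\mathbf H_ke$ is commutative and $z\mapsto ze$ is an isomorphism $Z_k\simeq e\mathbf H_ke$. Second (Theorem 1.8), if $\mathcal Z_k$ is smooth, then $\mathrm H^{odd}(\mathcal Z_k)=0$ and $\mathrm H^{2i}(\mathcal Z_k)\cong\operatorname{gr}^{\mathcal F}_iZ(\mathbb CW)$.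

## 3. Type $B$: the parameters $k(s)$ and Theorems A, B, C

Let $W=B_n=G(2,1,n)$ act on $V=\mathbb C^n$ with basis $y_1,\dots,y_n$ and dual basis $x_1,\dots,x_n$. For $n\ge2$ there are two orbits of hyperplanes: $\Omega_1=\{x_i=0\}$ with reflections $\gamma_i$, and $\Omega_2=\{x_i=\pm x_j\}$ with reflections $s_{ij}$ and $s_{ij}'=s_{ij}\gamma_i\gamma_j$. All $e_H=2$, and
$$\sum_j2(k_{H,j}-k_{H,j+1})\varepsilon_{H,j}=2(k_{H,0}-k_{H,1})(\varepsilon_{H,0}-\varepsilon_{H,1})=2(k_{H,0}-k_{H,1})s_H .$$
Put
$$b=2(k_{\Omega_1,0}-k_{\Omega_1,1}),\qquad 2a=2(k_{\Omega_2,0}-k_{\Omega_2,1}).$$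
All pairs $(a,b)$ occur, and $\mathbf H_k$ depends only on $(a,b)$. For $y=y_1$, $x=x_1$ the fraction in the defining relation is $1$ for $H=\{x_1=0\}$. It is $\frac12$ for $\{x_1=\pm x_j\}$ (take $\alpha_H=x_1\mp x_j$, $\alpha_H^\vee=y_1\mp y_j$), and $0$ otherwise. So
$$[y_1,x_1]=b\gamma_1+a\sum_{j\ge2}(s_{1j}+s_{1j}'). \tag{2}$$

**Counting classes.** Let $h_r(n)$ be the number of conjugacy classes of $B_n$ with $\operatorname{codim}V^w=r$ (so $h_r(n)=0$ for $r<0$, and $h_r(0)=\delta_{r0}$). Classes are signed cycle types; a positive cycle of length $l$ contributes $l-1$ to the codimension, and a negative one contributes $l$. Let $\alpha$ collect the numbers $l-1>0$ of the positive cycles and $\beta$ the lengths of the negative ones. The letters used, apart from fixed points, number $|\alpha|+\operatorname{length}(\alpha)+|\beta|$. Hence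
$$h_r(n)=\#\{(\alpha,\beta):|\alpha|+|\beta|=r,\ r+\operatorname{length}(\alpha)\le n\}. \tag{3}$$
For $n\ge2r$ the last condition is automatic, so
$$h_r(n)=p_2(r):=\sum_ip(i)p(r-i):\qquad1,2,5,10,20,36,\dots\quad(r=0,1,2,\dots).$$
For $B_2$ formula (3) gives $h_0,h_1,h_2=1,2,2$: the classes of $1$; of $s_{12}$ and $\gamma_1$; of the negative $2$-cycle and $-1$.

For integers $s\ge0$ and $n\ge2$ let $k=k(s)$ be any parameter with $2a=-1$ and $b=(-1)^ss$.

**Theorem A.** Let $n\ge2$, $s+1\le n\le2s+3$ and $n'=n-s-1$. Then for all $r$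
$$\dim\mathrm H^{2r+1}(\mathcal Z_{k(s)})\ \ge\ \sum_{j=1}^{s+1}h_{r-j}(n')-h_r(n).$$
For $n=15$, $s=6$ (that is, $k_{\Omega_1,0}-k_{\Omega_1,1}=3$ and $k_{\Omega_2,0}-k_{\Omega_2,1}=-\frac12$), $n'=8$, $r=5$, the bound is $(20+10+5+2+1)-36=2$. So (a), and hence the conjecture, is false.

**Theorem B.** Let $n\ge2$, $s+1\le n\le2s+3$, $n'=n-s-1$, and $1\le r\le s+1$, $2(r-1)\le n'$, $2r\le n$. Then
$$\dim\mathrm H^{2r}(\mathcal Z_{k(s)})=p(r),\qquad\dim\mathrm H^{2r+1}(\mathcal Z_{k(s)})=\sum_{i<r}p_2(i)-p_2(r)+p(r).$$
In particular, for every $n\ge7$, taking $s=n-5$ (so $n'=4$) and $r=3$: $\dim\mathrm H^7(\mathcal Z_{k(n-5)})=8-10+3=1$.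

**Theorem C.** If $n\ge2$ and $s+1\le n\le2s+3$, then (b) holds for $B_n$ at $k=k(s)$.

We do not claim that $n=7$ is the smallest rank in which (a) fails, and (b) in general is not decided here.

## 4. Resolving, deforming, and a comparison of $p_2(r)$ with $\sum_{i<r}p_2(i)$

Since the smooth case is settled by [EG], a sensible way to attack a singular $\mathcal Z_k$ is this. Find a proper map $\pi:X\to Z=\mathcal Z_k$ with $X$ smooth and diffeomorphic to a smooth Calogero–Moser space; then $\mathrm H^{odd}(X)=0$, and one hopes that $\pi^*$ is injective in odd degrees. For our parameters such an $X$ exists. It is a quiver variety, and $\pi$ looks like the resolution of the cone in Section 1: a point of $Z$ is an orbit of square-zero matrices $\varphi$, and a point of $X$ adds a subspace $K$ with $\operatorname{im}\varphi\subset K\subset\ker\varphi$. Let $S\subset Z$ be the locus where the rank of $\varphi$ drops and $E=\pi^{-1}(S)$. We shall find that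
$$\mathrm H^{2r+1}(Z)=\operatorname{coker}\bigl(\mathrm H^{2r}(X)\to\mathrm H^{2r}(E)/\mathrm H^{2r}(S)\bigr).$$
This is the exact point at which the hope depends on something unproved: it needs the restriction map to be onto.

The bounds $s+1\le n\le2s+3$ are chosen so that the rank drops by at most one. Then $E\to S$ is a bundle of projective spaces $\mathbb P^{s+1}$, and $S$ is homeomorphic to a variety of the same kind as $X$, with $n$ replaced by $n'=n-s-1$. If $n$, $n'$ and $s$ are large compared with $r$, the source has dimension $p_2(r)$ and the target $\sum_{i<r}p_2(i)$: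

| $r$ | source $p_2(r)$ | target $\sum_{i<r}p_2(i)$ |
|---|---|---|
| 1 | 2 | 1 |
| 2 | 5 | 3 |
| 3 | 10 | 8 |
| 4 | 20 | 18 |
| 5 | 36 | 38 |

At $r=5$ the map cannot be onto. This is Theorem A. For small groups the count says nothing: for $n=2$, $s=1$ we have $n'=0$, so $S$ is a point and $E=\mathbb P^2$, and the targets in degrees $2$ and $4$ have dimension $1,1$ against $h_1(2),h_2(2)=2,2$. Theorem B comes from computing the kernel of the restriction map, which has dimension $p(r)$. At $r=3$ the image then has dimension $10-3=7<8$.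

The order of work is: a quiver description of $\mathcal Z_k$ (Section 5), a change of dimension vector that makes the square-zero matrices visible (Section 6), the variety $X$ and its cohomology (Section 7), the geometry of $\pi$ (Section 8), and the three theorems.

## 5. $\mathcal Z_k$ as a quotient of quiver representations

For $v=(v_0,v_1)$ let $U=U_0\oplus U_1$ with $\dim U_\iota=v_\iota$ and projectors $\varepsilon_\iota$. Let $R(v)$ be the space of $(X,Y,i,j)$ with $X,Y\in\operatorname{End}(U)$ odd (exchanging $U_0$ and $U_1$), $i\in U_0$ and $j\in U_0^*$, extended by $0$ to $U_1$. Let $G=GL(U_0)\times GL(U_1)$, $\mathfrak g=\operatorname{Lie}G$, and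
$$\mu(X,Y,i,j)=[Y,X]+ij\in\mathfrak g. \tag{4}$$
Let $\Lambda=\mathbb C\varepsilon_0\oplus\mathbb C\varepsilon_1$, and for $\lambda=(\lambda_0,\lambda_1)\in\Lambda$ put $R_\lambda(v)=\mu^{-1}(\lambda)$ and $M_\lambda(v)=R_\lambda(v)/\!/G$, the spectrum of the invariants. Write $X_{01},Y_{01}:U_1\to U_0$ and $X_{10},Y_{10}:U_0\to U_1$ for the components. The torus $T=\mathbb C^\times$ acts by $(tX,t^{-1}Y,i,j)$.

**Example.** For $v=(1,1)$ and $\lambda=(1,0)$ all components are numbers. The equations are $Y_{10}X_{01}=X_{10}Y_{01}$ and $Y_{01}X_{10}-X_{01}Y_{10}+ij=1$, so $ij=1$. The invariants are generated by $A=X_{01}X_{10}$, $B=Y_{01}Y_{10}$, $E=X_{01}Y_{10}=Y_{01}X_{10}$, with $AB=E^2$: the cone of Section 1.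

**Proposition 1.** Let $n\ge1$. With $\lambda=(b-2a,-b)$ we have $\mathcal Z_k\simeq M_\lambda(n,n)$, $T$-equivariantly. More precisely, let $R=\mathbb C[a,b]=\mathbb C[\Lambda]$, let $H_R$ be the Cherednik algebra over $R$, $A_R=eH_Re$, and $C_R=\mathbb C[\mu^{-1}(\Lambda)]^G$ for $v=(n,n)$ (scheme-theoretic preimage). Then $A_R\simeq C_R$ as $R$-algebras. (For $n=1$, $a$ is a dummy variable.)

The proof builds a map $\Psi$ from $C_R$ to the fraction field of $A_R$ out of a module on which $x_1,y_1$ act. It then shows that $\Psi$ lands in $A_R$ and checks that it is an isomorphism at $a=b=0$. We use the grading $\deg V=\deg V^*=1$, $\deg a=\deg b=2$, $\deg X=\deg Y=\deg i=\deg j=1$; the defining relations are homogeneous, and $H_R$, $C_R$ are $\mathbb N$-graded. Graded Nakayama means: if $M$ is an $\mathbb N$-graded module and $M=(a,b)M$, then $M=0$ (look at the lowest degree); consequently, homogeneous lifts of generators of $M/(a,b)M$ generate $M$.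

**Step 1: $A_R$ is a commutative Noetherian normal domain, flat over $R$.** Normality is needed later to keep traces inside $A_R$. PBW monomials span $H_R$ over $R$. An $R$-linear relation among them specializes at each $(a,b)$ to a relation in $\mathbf H_k$, hence has coefficients vanishing at every point. So $H_R$ is $R$-free on them. Its direct summand $A_R$ is $R$-projective, and $A_R\otimes_R\mathbb C_k=e\mathbf H_ke$. These are commutative by [EG], so the commutators of $A_R$, as elements of the free module $H_R$, vanish at all points. So $A_R$ is commutative.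

Filter by degree in $V,V^*$, with $R$ in degree $0$. Then $\operatorname{gr}H_R=R\otimes(\mathbb C[V\oplus V^*]\rtimes W)$ and $\operatorname{gr}A_R=R\otimes A_0$ with $A_0=\mathbb C[V\oplus V^*]^W$, a Noetherian normal domain; $R\otimes A_0$ is one too. Hence $A_R$ is a Noetherian domain, and symbols are multiplicative: $\sigma(fg)=\sigma(f)\sigma(g)$. Let $K=\operatorname{Frac}A_R$.

For normality let $u=f/g\in K$ be integral over $A_R$. Then there is $0\ne c\in A_R$ with $cA_R[u]\subset A_R$. Put $a_m=cu^m\in A_R$. From $cf^m=g^ma_m$ we get $\sigma(c)\sigma(f)^m=\sigma(g)^m\sigma(a_m)$ for all $m$. So $\sigma(f)/\sigma(g)$ is almost integral over the Noetherian normal domain $\operatorname{gr}A_R$, hence lies in it. It is homogeneous, so $\sigma(f)=\sigma(g)\sigma(h)$ for some $h\in A_R$. Then $f-gh$ is $0$ or of smaller filtration degree than $f$, and $u-h=(f-gh)/g$ satisfies $cA_R[u-h]=cA_R[u]\subset A_R$. Induction on the degree of $f$ gives $u\in A_R$.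

**Step 2: the module $P_R$ is free near the generic point of the fiber at $0$.** This lets us specialize traces at $a=b=0$. Let $B'\simeq B_{n-1}$ be the stabilizer of $y_1$, $e'$ its trivial idempotent, and $P_R=e'H_Re$, a right $A_R$-module. It is a direct summand of $H_R$, hence $R$-flat. Its fiber at $0$ is $P_0=e'(\mathbb C[V\oplus V^*]\rtimes W)e\simeq\mathbb C[V\oplus V^*]^{B'}$, which is finitely generated over $A_0$. By graded Nakayama $P_R$ is finitely generated over $A_R$. The elements $x_1,y_1,\gamma_1$ commute with $e'$, so they act on $P_R$ by left multiplication, $A_R$-linearly; $x_1$ and $y_1$ anticommute with $\gamma_1$.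

Let $\mathfrak p=(a,b)A_R$. It is prime, since $A_R/\mathfrak p=A_0$ is a domain. By flatness $(a,b)$ is a regular sequence on $(A_R)_{\mathfrak p}$, with quotient the field $\operatorname{Frac}A_0$; so $(A_R)_{\mathfrak p}$ is regular local of dimension $2$. Likewise $(a,b)$ is a regular sequence on the finitely generated module $(P_R)_{\mathfrak p}$, which therefore has depth $2$. By the Auslander–Buchsbaum formula it has projective dimension $0$, that is, it is free. Its rank is $\dim_{\operatorname{Frac}A_0}\mathbb C(V\oplus V^*)^{B'}=[W:B']=2n$. It is the direct sum of its parts where $\gamma_1=1$ and $\gamma_1=-1$. Both are free, and the first has rank $[W:B'\times\langle\gamma_1\rangle]=n$, because $\gamma_1$ acts on $P_0=\mathbb C[V\oplus V^*]^{B'}$ in the natural way. So both have rank $n$. Call the corresponding parts of $P_K=P_R\otimes_{A_R}K$ again $U_0$ and $U_1$.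

**Step 3: a $K$-point of $\mu^{-1}(\Lambda)$.** The cosets $wB'$ correspond to the vectors $w(y_1)\in\{\pm y_j\}$, with representatives $1,\gamma_1,s_{1j},s_{1j}'$. So
$$2n\,e=\Bigl(1+\gamma_1+\sum_{j\ge2}(s_{1j}+s_{1j}')\Bigr)e'.$$
Since $e'$ acts as $1$ on $P_R$, relation (2) gives on $P_R$, with $\varepsilon_0=\frac{1+\gamma_1}2$ and $\varepsilon_1=\frac{1-\gamma_1}2$,
$$[y_1,x_1]=b\gamma_1+a(2ne-1-\gamma_1)=(b-2a)\varepsilon_0-b\varepsilon_1+2na\,e. \tag{5}$$
Left multiplication by $e$ maps $P_R$ onto $eP_R=eH_Re=A_R$, so on $P_K$ it is an idempotent of rank one. Its image lies in $U_0$ since $\gamma_1e=e$. It kills $U_1$ since $e\gamma_1=e$ gives $eu=-eu$ there. So over $K$ we can write $ij=-2na\,e$ with $i\in U_0$, $j\in U_0^*$. With $X=x_1$, $Y=y_1$, equation (5) reads $[Y,X]+ij=\lambda$ with $\lambda=(b-2a,-b)$. Choosing $K$-bases of $U_0,U_1$ gives a $K$-point of $\mu^{-1}(\Lambda)$, hence an $R$-algebra map $\Psi:C_R\to K$.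

**Step 4: $\Psi$ maps into $A_R$ and is graded.** By reductivity $C_R$ is a quotient of $\mathbb C[R(v)]^G$. By Le Bruyn–Procesi it is generated by traces of words in $X,Y,\varepsilon_0,\varepsilon_1$ and by the $jwi$ with $w$ a word. Since $ij=\lambda-[Y,X]$, we have $jwi=\operatorname{tr}(w\,ij)=\operatorname{tr}(w(\lambda-[Y,X]))$; so over $R$ traces of words suffice. Under $\Psi$ such a word becomes an endomorphism of the finitely generated module $P_R$. By Cayley–Hamilton it satisfies a monic equation over $A_R$, so its eigenvalues, and therefore its trace, are integral over $A_R$. The trace lies in $K$, and $A_R$ is normal. So $\Psi:C_R\to A_R$.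

Let $c\in\mathbb C^\times$ act on $H_R$ by $c^m$ in degree $m$, inducing $\sigma_c$ on $A_R$ and a $\sigma_c$-semilinear automorphism of $P_R$. Conjugation by it multiplies a word $w$ of length $m$ in $x_1,y_1$ by $c^m$, so $\sigma_c(\operatorname{tr}w)=c^m\operatorname{tr}w$, and $\Psi$ is graded. The same argument with the grading $\deg x_1=1$, $\deg y_1=-1$, $\deg a=\deg b=0$ shows that $\Psi$ respects the $T$-weights.

**Step 5: the fiber at $0$, setting up.** By reductivity $C_R\otimes_R\mathbb C_0=C_0:=(\mathbb C[R(v)]/(\mu))^G$. We show that $\Psi_0:C_0\to A_0$ is an isomorphism. By freeness of $(P_R)_{\mathfrak p}$, for $\alpha+\beta$ even $\Psi(\operatorname{tr}\varepsilon_0X^\alpha Y^\beta)$ reduces modulo $(a,b)$ to the trace of multiplication by $x_1^\alpha y_1^\beta$ in the field extension $\mathbb C(V\oplus V^*)^{B'\times\langle\gamma_1\rangle}/\mathbb C(V\oplus V^*)^W$. This trace is $\sum_ix_i^\alpha y_i^\beta$.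

**Step 6: $jwi=0$ in $C_0$ for every word $w$ in $X,Y$.** This makes the letters commute inside traces. For odd length $jwi=0$, since $j$ vanishes on $U_1$. Induct on the even length $m$. In $C_0$ we have $[Y,X]=-ij$. Exchanging two adjacent letters changes $jwi$ by $\pm jw_1[Y,X]w_2i=\mp(jw_1i)(jw_2i)$, where the lengths of $w_1,w_2$ add up to $m-2$; this is $0$ by parity or by induction. So $jwi$ depends only on the content of $w$ (the numbers of $X$'s and $Y$'s). Let $A=X+\tau Y$ with a formal variable $\tau$. Then $[Y,A]=[Y,X]=-ij$ and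
$$0=\operatorname{tr}(A^m[Y,A])=-jA^mi .$$
The coefficient of $\tau^\beta$ is $-\binom m\beta jwi$ with $w$ of content $(m-\beta,\beta)$. So $jwi=0$; for $m=0$ this says $ji=0$.

**Step 7: generators and relations of $C_0$.** Exchanging adjacent letters changes $\operatorname{tr}(\varepsilon_0w_1w_2)$, where the letters sit between $w_1$ and $w_2$, by $\pm\operatorname{tr}(\varepsilon_0w_1ijw_2)=\pm jw_2\varepsilon_0w_1i$. This is $0$ if $w_1$ is odd, and $\pm jw_2w_1i=0$ if $w_1$ is even. So $\operatorname{tr}(\varepsilon_0w)$ depends only on the content. If $w=\ell w''\ne1$ has even length with first letter $\ell$, then $\operatorname{tr}(\varepsilon_1\ell w'')=\operatorname{tr}(\ell\varepsilon_0w'')=\operatorname{tr}(\varepsilon_0w''\ell)$, of the same content. Traces of odd words vanish. So $C_0$ is generated by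
$$t(x^\alpha y^\beta):=\operatorname{tr}(\varepsilon_0X^\alpha Y^\beta),\qquad\alpha+\beta\text{ even}.$$
Let $B=\mathbb C[x,y]^{\pm1}$ be the algebra of even polynomials. Then $t:B\to C_0$ is linear, with $t(1)=n$. Put
$$F_m(b_1,\dots,b_m)=\sum_{\sigma\in S_m}\operatorname{sgn}(\sigma)\prod_{\text{cycles }(i_1\dots i_l)\text{ of }\sigma}t(b_{i_1}\cdots b_{i_l}).$$
The fundamental trace identity for $n\times n$ matrices, applied to the $X^\alpha Y^\beta|_{U_0}$, together with dependence on content only, gives $F_{n+1}=0$ in $C_0$.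

**Step 8: the algebra with these relations.** Let $Q=\operatorname{Sym}(B)/(t(1)-n,F_{n+1})$, where $t(b)$ denotes the generator attached to $b$. We show that $t(b)\mapsto\sum_ib^{(i)}$, with $b^{(i)}=1\otimes\cdots\otimes b\otimes\cdots\otimes1$ ($b$ in place $i$), defines an isomorphism $Q\to(B^{\otimes n})^{S_n}$. Sorting permutations of $m+1$ letters by whether the last one is fixed or is inserted after some $i$ (which changes the sign), we get
$$F_{m+1}(b_1,\dots,b_m,b)=t(b)F_m(b_1,\dots,b_m)-\sum_iF_m(\dots,b_ib,\dots). \tag{6}$$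
By induction with (6), the image of $F_m(b_1,\dots,b_m)$ in $(B^{\otimes n})^{S_n}$ is $\sum b_1^{(i_1)}\cdots b_m^{(i_m)}$ over distinct $i_1,\dots,i_m$: the subtracted terms remove the coincidences. So $F_{n+1}\mapsto0$, the map is well defined, and $F_n(b_1,\dots,b_n)\mapsto\sum_\sigma b_{\sigma(1)}\otimes\cdots\otimes b_{\sigma(n)}$.

As $F_n$ is multilinear and symmetric, it factors through the coinvariants of $B^{\otimes n}$, which symmetrization identifies with the invariants. So
$$g:\ \sum_\sigma b_{\sigma(1)}\otimes\cdots\otimes b_{\sigma(n)}\mapsto F_n(b_1,\dots,b_n)$$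
is a well-defined linear section $(B^{\otimes n})^{S_n}\to Q$. By (6) and $F_{n+1}=0$, $t(b)F_n(b_1,\dots,b_n)=\sum_iF_n(\dots,b_ib,\dots)$, so $\operatorname{im}g$ is an ideal. By (6) with $b=1$, $F_{m+1}(b_1,\dots,b_m,1)=(n-m)F_m(b_1,\dots,b_m)$ in $Q$. Hence $F_n(1,\dots,1)=n!$ lies in $\operatorname{im}g$. So $g$ is onto, and therefore bijective, and the given map is its inverse.

**Step 9: conclusion.** By Steps 7 and 8 there is a surjection $(B^{\otimes n})^{S_n}\simeq Q\to C_0$. By Step 5 its composite with $\Psi_0$ sends $\sum_i(x^\alpha y^\beta)^{(i)}$ to $\sum_ix_i^\alpha y_i^\beta$. This is the identification $(B^{\otimes n})^{S_n}=\mathbb C[V\oplus V^*]^W=A_0$. So $\Psi_0$ is an isomorphism. Then $\operatorname{coker}\Psi\otimes_R\mathbb C_0=\operatorname{coker}\Psi_0=0$, so $\operatorname{coker}\Psi=0$ by graded Nakayama. As $A_R$ is $R$-flat, $\ker\Psi\otimes_R\mathbb C_0\to C_0$ is injective, with image in $\ker\Psi_0=0$. So $\ker\Psi=0$ by graded Nakayama again. Thus $C_R\simeq A_R$. Specialize at $k$: invariants commute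 with specialization by reductivity, so $\mathbb C[\mu^{-1}(\lambda)]^G\simeq e\mathbf H_ke\simeq Z_k$. The $T$-weights match by Step 4. $\square$

## 6. Eliminating a vertex, and reflections

From now on $M_\lambda(v)$ carries its reduced structure. For $v=(n,n)$ it is already reduced, as $e\mathbf H_ke$ is a domain (its associated graded ring is one). For $\iota\in\{0,1\}$ let $\iota'=1-\iota$ and put

- for $\iota=1$: $N=U_0\oplus U_0$, $q=\binom{X_{01}}{Y_{01}}:U_1\to N$, $p=(Y_{10},-X_{10}):N\to U_1$;
- for $\iota=0$: $N=U_1\oplus U_1\oplus\mathbb C$, $q=(X_{10},Y_{10},j)^T:U_0\to N$, $p=(Y_{01},-X_{01},i):N\to U_0$.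

Let $\varphi=qp\in\operatorname{End}(N)$, with diagonal blocks $\varphi_{11},\varphi_{22}$ on the two copies of $U_{\iota'}$. Multiplying out, $pq$ is the component of $[Y,X]+ij$ on $U_\iota$, and $\varphi_{11}+\varphi_{22}=-[Y,X]|_{U_{\iota'}}$. So the equations of $R_\lambda(v)$ are $pq=\lambda_\iota$ and
$$(\iota=1)\quad-(\varphi_{11}+\varphi_{22})+ij=\lambda_0;\qquad(\iota=0)\quad-(\varphi_{11}+\varphi_{22})=\lambda_1. \tag{7}$$
Let $\mathbf Y^\iota_\lambda(v)$ be the reduced variety of all $(\varphi,\text{rest})$ with $\varphi^2=\lambda_\iota\varphi$, $\operatorname{rk}\varphi\le v_\iota$ (with equality if $\lambda_\iota\ne0$) and (7), where "rest" is $(i,j)$ for $\iota=1$ and empty for $\iota=0$. Then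
$$M_\lambda(v)\simeq\mathbf Y^\iota_\lambda(v)/\!/GL(U_{\iota'}). \tag{8}$$

**Proof of (8).** We divide by $GL(U_\iota)$ first. By the first fundamental theorem for $GL$ and reductivity, the coordinate ring of $R_\lambda(v)_{red}/\!/GL(U_\iota)$ is generated by the entries of $\varphi$ and of the rest. So this quotient is the closed image of $R_\lambda(v)$ under $(p,q,\text{rest})\mapsto(\varphi,\text{rest})$, with reduced structure. If $pq=\lambda_\iota$, then $\varphi^2=q(pq)p=\lambda_\iota\varphi$ and $\operatorname{rk}\varphi\le v_\iota$, with equality if $\lambda_\iota\ne0$, since then $q$ is injective and $p$ surjective. Conversely all such $\varphi$ occur. If $\lambda_\iota\ne0$, take $U_\iota=\operatorname{im}\varphi$, $q$ the inclusion and $p=\varphi$; then $pq=\varphi|_{\operatorname{im}\varphi}=\lambda_\iota$. If $\lambda_\iota=0$, take $U_\iota=\operatorname{im}\varphi\oplus\mathbb C^{v_\iota-\operatorname{rk}\varphi}$, $q$ the inclusion on the first summand and $0$ on the second, and $p=\varphi$ into the first summand; then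 $pq=0$. The same argument works for the total spaces over $\{\lambda_\iota\ne0\}\subset\Lambda$. $\square$

**Lemma 2.** If $\lambda_1\ne0$, then $M_{(\lambda_0,\lambda_1)}(v_0,v_1)\simeq M_{(\lambda_0+2\lambda_1,-\lambda_1)}(v_0,2v_0-v_1)$. If $\lambda_0\ne0$, then $M_{(\lambda_0,\lambda_1)}(v_0,v_1)\simeq M_{(-\lambda_0,\lambda_1+2\lambda_0)}(2v_1+1-v_0,v_1)$. These are $T$-equivariant and come from isomorphisms of the total spaces over $\{\lambda_\iota\ne0\}$.

*Proof.* By (8) it suffices to compare the varieties $\mathbf Y^\iota$. Replace $\varphi$ by $\varphi'=\varphi-\lambda_\iota$. Then $\varphi'^2=-\lambda_\iota\varphi'$. Since $\varphi$ is $\lambda_\iota$ times a projector of rank $v_\iota$, the rank of $\varphi'$ is $\dim N-v_\iota$. In (7) the sum $\varphi_{11}+\varphi_{22}$ drops by $2\lambda_\iota$, so the right side increases by $2\lambda_\iota$. With $\dim N=2v_0$ for $\iota=1$ and $2v_1+1$ for $\iota=0$ these are the stated data. The torus acts on $\varphi$ by conjugation by $\operatorname{diag}(t,t^{-1})$ or $\operatorname{diag}(t,t^{-1},1)$,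 so subtracting a scalar is equivariant. $\square$

For $s,n\ge0$ put
$$\begin{aligned}s=2d:&\quad\iota=1,\quad\lambda^s=(1,0),\quad v_n^s=(n+d^2,\ n+d^2-d);\\ s=2d+1:&\quad\iota=0,\quad\lambda^s=(0,1),\quad v_n^s=(n+d^2,\ n+d^2+d).\end{aligned}$$
In both cases $\lambda^s_\iota=0$, $\lambda^s_{\iota'}=1$ and $\dim N-2v_\iota=s$. The point is that $\lambda^s_\iota=0$ makes $\varphi$ square-zero.

**Reflection chain.** Let $r_0,r_1$ be the operations of Lemma 2 at $\iota=0,1$.

For $s=2d$ start at $\bigl((2t+1,-2t),(n+D^2,n+D^2-D)\bigr)$. Apply $r_0$: $\lambda$ becomes $(-2t-1,2t+2)$, and $v_0$ becomes $2(n+D^2-D)+1-(n+D^2)=n+(D-1)^2$. Apply $r_1$: $\lambda$ becomes $(2t+3,-2t-2)$, and $v_1$ becomes $2(n+(D-1)^2)-(n+D^2-D)=n+(D-1)(D-2)$. So $t\mapsto t+1$ and $D\mapsto D-1$.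

For $s=2d+1$ start at $\bigl((-2t,2t+1),(n+D^2,n+D^2+D)\bigr)$. Apply $r_1$: $\lambda$ becomes $(2t+2,-2t-1)$, and $v_1$ becomes $n+D^2-D=n+(D-1)^2+(D-1)$. Apply $r_0$: $\lambda$ becomes $(-2t-2,2t+3)$, and $v_0$ becomes $2(n+D^2-D)+1-(n+D^2)=n+(D-1)^2$. Again $t\mapsto t+1$, $D\mapsto D-1$.

The entries at which we reflect are $2t+1$ and $2t+2$, nonzero. Doing this $d$ times from $t=0$, $D=d$ gives
$$M_{\lambda^s}(v_n^s)\simeq M_\lambda(n,n),\qquad\lambda=(2d+1,-2d)\ \text{ resp. }\ (-2d,2d+1).$$
With $\lambda=(b-2a,-b)$ this means $2a=-(\lambda_0+\lambda_1)=-1$ and $b=-\lambda_1=(-1)^ss$. By Proposition 1,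
$$M_{\lambda^s}(v_n^s)\simeq\mathcal Z_{k(s)}\qquad(n\ge2). \tag{9}$$
The same chain applies to $\lambda'$ near $\lambda^s$, and to any $\lambda'$ with $\lambda_0',\lambda_1'$ linearly independent over $\mathbb Q$; this property is preserved, as the maps on $\lambda$ lie in $GL_2(\mathbb Z)$.

## 7. Stable representations and the constancy of their cohomology

**Definition (stable).** A point $(X,Y,i,j)$ is stable if no nonzero graded $(X,Y)$-stable subspace $U'\subset U$ lies in $\ker j$.

This is a GIT stability for which stable and semistable agree. Let $\rho$ be a one-parameter subgroup of $G$ and $F_m$ the sum of its weight spaces of weight $\ge m$. The limit of $\rho(t)\cdot(X,Y,i,j)$ as $t\to0$ exists iff $X,Y$ preserve all $F_m$, $i\in F_0$, and $F_1\subset\ker j$. At a point stable in our sense $F_1=0$. So all weights are $\le0$, and their sum is negative unless $\rho$ is trivial. If $0\ne U'\subset\ker j$ is graded and $(X,Y)$-stable, weight $1$ on $U'$ and $0$ on a graded complement gives a $\rho$ with a limit and positive sum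 of weights. By the numerical criterion (Mumford, King), our condition is both stability and semistability for one of the characters $(\det g_0\det g_1)^{\pm1}$.

Let $\mathcal X(v)=\mu^{-1}(\Lambda)^{st}/G$, $p:\mathcal X(v)\to\Lambda$ the map induced by $\mu$ (not the $p$ of Section 6), and $\mathcal X_\lambda(v)=p^{-1}(\lambda)$. By GIT, $\mathcal X(v)\to\mu^{-1}(\Lambda)/\!/G$ and $\mathcal X_\lambda(v)\to M_\lambda(v)$ are projective.

**Smoothness and dimension.** If $\xi\in\mathfrak g$ satisfies $[X,\xi]=[Y,\xi]=0$, $\xi i=0$, $j\xi=0$ at a stable point, then $\operatorname{im}\xi$ is graded, $(X,Y)$-stable and in $\ker j$, so $\xi=0$. The same argument with $g-1$ shows that stabilizers in $G$ are trivial. Since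
$$\operatorname{tr}(\xi\,d\mu)=\operatorname{tr}([X,\xi]\,\delta Y)+\operatorname{tr}([\xi,Y]\,\delta X)+j\xi\,\delta i+\delta j\,\xi i,$$
the trace form identifies $(\operatorname{im}d\mu)^\perp$ with this space of $\xi$. So $\mu$ is a submersion at stable points, $\mu^{-1}(\Lambda)^{st}$ is smooth, and it is a principal $G$-bundle over $\mathcal X(v)$ by Luna's slice theorem. So $\mathcal X(v)$ is smooth, $p$ is a submersion, and its nonempty fibers have pure dimension
$$\dim R(v)-2\dim G=4v_0v_1+2v_0-2v_0^2-2v_1^2=2v_0-2(v_0-v_1)^2. \tag{10}$$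

The map $p$ is not proper, so Ehresmann's theorem does not apply to it directly. The way around is to add a variable $z$ and cut with a level set that is proper over $\Lambda$.

**Lemma 3.** $p:\mathcal X(v)\to\Lambda$ is an $S^1$-equivariantly trivial $C^\infty$ fibration, $S^1\subset T$. Hence $\mathrm H^*(\mathcal X(v))\to\mathrm H^*(\mathcal X_\lambda(v))$ is an isomorphism for every $\lambda$; it sends Chern classes of tautological bundles to Chern classes of tautological bundles.

*Proof.*

**Step 1: a proper function.** Let $c\in\mathbb C^\times$ scale $(X,Y,i,j)$ by $c$; this acts with weight $2$ on $\Lambda$ and commutes with $T$. The ring $\mathbb C[\mu^{-1}(\Lambda)]^G$ is $\mathbb N$-graded with degree-$0$ part $\mathbb C$. Choose generators $f_1,\dots,f_m$, homogeneous of degrees $w_l>0$ and $T$-homogeneous. Since $\mathcal X(v)\to\operatorname{Spec}\mathbb C[\mu^{-1}(\Lambda)]^G\subset\mathbb C^m$ is projective followed by a closed embedding, $F=(f_l):\mathcal X(v)\to\mathbb C^m$ is proper.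

**Step 2: the family with $z$.** Let
$$\mathcal Y=\{(x,\lambda,z)\in\mathcal X(v)\times\Lambda\times\mathbb C:p(x)=z^2\lambda\},\qquad c\cdot(x,\lambda,z)=(cx,\lambda,cz).$$
$\mathcal Y\to\Lambda\times\mathbb C$ is a base change of $p$, so $\mathcal Y$ is smooth and this map is a submersion; hence $\mathcal Y\to\Lambda$ and $\{z=0\}\to\Lambda$ are submersions. Let
$$\mathsf N=\sum_l|f_l|^{2M/w_l}+|z|^{2M},\qquad M=\prod_lw_l,$$
a smooth function with $\mathsf N(c\,\cdot)=|c|^{2M}\mathsf N$, invariant under $S^1\subset T$. Put $\mathcal S=\{\mathsf N=1\}\subset\mathcal Y$ and $\mathcal S_0=\mathcal S\cap\{z=0\}$. The derivative of $\mathsf N$ along the Euler field of $\mathbb R_{>0}\subset\mathbb C^\times_{scale}$ is $2M\mathsf N\ne0$ on $\mathcal S$. So $\mathcal S$ is a smooth hypersurface transversal to the Euler field. This field is tangent to $\{z=0\}$ and to the fibers over $\Lambda$. Hence a lift to $\mathcal Y$ (or $\{z=0\}$) of a tangent vector of $\Lambda$ can be corrected by a multiple of the Euler field to be tangent to $\mathcal S$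 (or $\mathcal S_0$). So $\mathcal S\to\Lambda$ and $\mathcal S_0\to\Lambda$ are submersions from smooth manifolds. The first is proper, because $F$ is proper and $F$, $z$ are bounded on $\mathcal S$.

**Step 3: trivialization of the pair.** Lift the real coordinate fields of $\Lambda\cong\mathbb R^4$ to $\mathcal S$, tangent to $\mathcal S_0$. Locally, take a lift on $\mathcal S_0$ and extend it to $\mathcal S$; its projection differs from the coordinate field by something vanishing on $\mathcal S_0$, which is corrected by a field vanishing on $\mathcal S_0$. A partition of unity makes the lifts global. Average them over the compact group $S^1_{scale}\times S^1$, which preserves $\mathcal S,\mathcal S_0$ and acts trivially on $\Lambda$. By properness the flows are complete over $\Lambda$. Composing them trivializes $(\mathcal S,\mathcal S_0)\to\Lambda$ equivariantly.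

**Step 4: back to $\mathcal X(v)$.** On $\{z\ne0\}$ we have $\mathsf N>0$, so each $\mathbb R_{>0}$-orbit meets $\mathcal S$ exactly once, and $S^1_{scale}$ acts freely. Hence
$$(\mathcal S\setminus\mathcal S_0)/S^1_{scale}=\{z\ne0\}/\mathbb C^\times_{scale}\simeq\{z=1\}=\mathcal X(v),$$
compatibly with the maps to $\Lambda$ and with $S^1\subset T$. The left side is trivial over $\Lambda$. As $\Lambda$ is contractible, restriction to a fiber is an isomorphism, and tautological bundles on $\mathcal X(v)$ restrict to tautological bundles. $\square$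

Let $X_n^s:=\mathcal X_{\lambda^s}(v_n^s)$.

**Lemma 4.** For $s,n\ge0$: $\mathrm H^{odd}(X_n^s)=0$ and $\dim\mathrm H^{2r}(X_n^s)=h_r(n)$.

*Proof.* We move to a generic $\lambda'$, where the stable variety is a smooth Calogero–Moser space. Let $\lambda'$ have $\mathbb Q$-linearly independent coordinates. If $U'\subset\ker j$ is graded and $(X,Y)$-stable of dimension $(a_0,a_1)$ at a point of $R_{\lambda'}(v_n^s)$, then the trace over $U'$ of $[Y,X]+ij=\lambda'$ gives $0=\lambda_0'a_0+\lambda_1'a_1$, since $ij$ vanishes on $U'$. So $U'=0$. Thus all points of $R_{\lambda'}(v_n^s)$ are stable, and $\mathcal X_{\lambda'}(v_n^s)=M_{\lambda'}(v_n^s)$ is smooth. By the reflection chain it is isomorphic to some $M_{\lambda''}(n,n)$. For $n=0$ this is a point, and $h_r(0)=\delta_{r0}$. For $n\ge1$ it is, by Proposition 1, a smooth $\mathcal Z_{k''}$ for $B_n$. By [EG, Theorem 1.8] its odd cohomology vanishes, and $\dim\mathrm H^{2r}=\dim\operatorname{gr}_r^{\mathcal F}Z(\mathbb CB_n)=h_r(n)$. By Lemma 3 the same holds for $X_n^s$. $\square$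

## 8. The map $\pi:X\to Z$ at the special parameter

Fix $s,n$ with $n\ge2$, $s+1\le n\le2s+3$, and put $n'=n-s-1$, $v=v_n^s$, $\lambda=\lambda^s$, $\iota$ as above, $H=GL(U_{\iota'})$ and $\mathbf Y=\mathbf Y^\iota_\lambda(v)$. Thus $\varphi^2=0$, $\operatorname{rk}\varphi\le v_\iota$, and (7) holds with right side $1$. Put $Z=\mathbf Y/\!/H\simeq\mathcal Z_{k(s)}$ (by (8), (9)), $X=X_n^s$ and $\pi:X\to Z$.

**Step 1: $H$ acts freely on $\mathbf Y$.** This makes $Z$ an honest orbit space. Let $g\in H$ fix a point and $L=(g-1)U_{\iota'}$. Then $g\oplus g\,(\oplus1)$ commutes with $\varphi$, so $L\oplus L\,(\oplus0)$, the image of $g\oplus g\,(\oplus1)-1$, is $\varphi$-stable. By (7), $\varphi_{11}+\varphi_{22}-ij$ (for $\iota=1$), resp. $\varphi_{11}+\varphi_{22}$ (for $\iota=0$), is $-1$ on $U_{\iota'}$; for $\iota=1$, $jg=j$ gives $L\subset\ker j$. So in both cases $\varphi_{11}+\varphi_{22}=-1$ on $L$, and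
$$-\dim L=\operatorname{tr}(\varphi_{11}+\varphi_{22}\,|\,L)=\operatorname{tr}(\varphi\,|\,L\oplus L(\oplus0))=0,$$
as $\varphi$ is nilpotent. So $g=1$. Hence all $H$-orbits have the same dimension and are closed. By Luna's slice theorem $\mathbf Y\to Z$ is a principal $H$-bundle, étale and hence analytically locally trivial.

**Step 2: points of $X$ are pairs $(K,\varphi)$.** For this $\lambda$ and any dimension vector, a point is stable iff $q$ is injective. Indeed, let $U'\subset\ker j$ be graded and $(X,Y)$-stable of dimension $(a_0,a_1)$. The trace over $U'$ gives $0=\lambda_0a_0+\lambda_1a_1=a_{\iota'}$. So $U'\subset U_\iota$, hence $X$ and $Y$ kill $U'$, and $U'\subset\ker q$. Conversely $\ker q\subset U_\iota$ is killed by $X$, $Y$ and $j$. Put $K=\operatorname{im}q$. Then $p=q^{-1}\varphi$, and $pq=0$ means $\varphi(K)=0$. Set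
$$\tilde X=\{(K,\varphi,\text{rest}):K\in\mathrm{Gr}(v_\iota,N),\ (\varphi,\text{rest})\in\mathbf Y,\ \varphi(N)\subset K,\ \varphi(K)=0\}.$$
Local frames $q$ of the tautological bundle on $\mathrm{Gr}(v_\iota,N)$ give local sections $(q,q^{-1}\varphi,\text{rest})$ of $R_\lambda(v)^{st}\to\tilde X$. So this map is a principal $GL(U_\iota)$-bundle, and $X=\tilde X/H$. As $\tilde X$ is closed in $\mathrm{Gr}(v_\iota,N)\times\mathbf Y$, the map $\tilde X\to\mathbf Y$ is proper. Over an open set of $Z$ trivializing $\mathbf Y$ it is $\pi$ times the identity of $H$, so $\pi$ is proper. It is surjective: $\operatorname{im}\varphi\subset\ker\varphi$, and $\operatorname{rk}\varphi\le v_\iota\le\dim N-v_\iota\le\dim\ker\varphi$, so some $K$ fits in between.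

**Step 3: the rank drops by at most one.** Suppose $\varphi$ occurs in $\mathbf Y$ with rank $v_\iota-m$. Then $K=\operatorname{im}\varphi$ gives by Step 2 a point of $\mathcal X_\lambda(v-m\alpha_\iota)$, where $\alpha_\iota$ is the $\iota$-th unit vector. By (10) this variety has dimension $2(n-m(m+s))$, because
$$v_0-(d+m)^2=n-m(m+2d)\ (s=2d),\qquad v_0-m-(d+m)^2=n-m(m+2d+1)\ (s=2d+1).$$
So $m(m+s)\le n$. For $m\ge2$, $m(m+s)\ge2s+4>n$. So only the ranks $v_\iota$ and $v_\iota-1$ occur. Let $S\subset Z$ be the closed subset where the rank is $v_\iota-1$, and $E=\pi^{-1}(S)$.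

**Step 4: $\pi$ is a homeomorphism off $S$.** Over $Z\setminus S$, $K=\operatorname{im}\varphi$ is forced. So $X\setminus E\to Z\setminus S$ is a continuous proper bijection of locally compact Hausdorff spaces, hence a homeomorphism.

**Step 5: $S$ is again a variety of this kind.** We have $v_n^s-\alpha_\iota=v_{n'}^{s+2}$, with the same $\iota$ and $\lambda^{s+2}=\lambda^s$. For $s=2d$: $n'+(d+1)^2=n+d^2$ and $n'+(d+1)^2-(d+1)=n+d^2-d-1$. For $s=2d+1$: $n'+(d+1)^2=n+d^2-1$ and $n'+(d+1)^2+(d+1)=n+d^2+d$. The space $N$ depends only on $v_{\iota'}$, so it is unchanged. By Step 2 for $(s+2,n')$, $X^{s+2}_{n'}$ is the $H$-quotient of the set of $(K',\varphi,\text{rest})$ with $\dim K'=v_\iota-1$, $\varphi(N)\subset K'$, $\varphi(K')=0$ and (7), a closed subset of $\mathrm{Gr}(v_\iota-1,N)\times\mathbf Y$. By Step 3 $\operatorname{rk}\varphi\ge v_\iota-1$, so $K'=\operatorname{im}\varphi$. Hence $X_{n'}^{s+2}\to S$ is a proper continuous bijection, that is, a $T$-equivariant homeomorphism. By Lemma 4, $\mathrm H^{odd}(S)=0$ and $\dim\mathrm H^{2r}(S)=h_r(n')$.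

**Step 6: $E$ is a projective bundle over $S$.** Over $S$, $\mathcal K=\ker\varphi/\operatorname{im}\varphi$ is an $H$-equivariant vector bundle, since the rank is constant. It descends to $S$ and has rank $\dim N-2(v_\iota-1)=s+2$. Points of $E$ are given by lines $K/\operatorname{im}\varphi\subset\mathcal K$, so $E=\mathbb P(\mathcal K)$. By Leray–Hirsch, with $\mathcal O(-1)=K/\operatorname{im}\varphi$ and $\zeta=c_1(\mathcal O(-1))$,
$$\mathrm H^*(E)=\bigoplus_{j=0}^{s+1}\zeta^j\,\mathrm H^*(S). \tag{11}$$
In particular $\mathrm H^{odd}(E)=0$.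

**Step 7: the exact sequence.** Let $C$ be the cone of $\mathbb C_Z\to R\pi_*\mathbb C_X$. By Step 4 it vanishes on $Z\setminus S$, so $\mathrm H^i(Z,C)=\mathrm H^i(S,C|_S)$. By proper base change $C|_S=\operatorname{cone}(\mathbb C_S\to R(\pi|_E)_*\mathbb C_E)$. In the long exact sequence of this cone, $\mathrm H^i(S)\to\mathrm H^i(E)$ is injective for all $i$ by (11), so $\mathrm H^i(S,C|_S)=\mathrm H^i(E)/\mathrm H^i(S)$. Hence
$$\cdots\to\mathrm H^i(Z)\xrightarrow{\pi^*}\mathrm H^i(X)\xrightarrow{\ \rho\ }\mathrm H^i(E)/\mathrm H^i(S)\to\mathrm H^{i+1}(Z)\to\mathrm H^{i+1}(X)\to\cdots \tag{12}$$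
is exact, with $\rho$ induced by restriction. The same holds for $S^1$-equivariant cohomology, $S^1\subset T$. Everything is $T$-equivariant, so one applies the argument to the Borel constructions $S^{2M+1}\times_{S^1}(\cdot)$, where the map is again proper, a homeomorphism off the part over $S$, and a projective bundle over it; in each degree large $M$ computes equivariant cohomology. Since $\mathrm H^{odd}(X)=\mathrm H^{odd}(E)=0$, (12) gives
$$\mathrm H^{2r+1}(Z)\cong\operatorname{coker}\rho_r,\qquad\mathrm H^{2r}(Z)\cong\ker\rho_r,\qquad\rho_r:\mathrm H^{2r}(X)\to\mathrm H^{2r}(E)/\mathrm H^{2r}(S). \tag{13}$$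

## 9. Proof of Theorem A: the target outgrows the source

By (13), (11), Step 5 of Section 8 and Lemma 4,
$$\dim\mathrm H^{2r+1}(Z)\ge\dim\mathrm H^{2r}(E)-\dim\mathrm H^{2r}(S)-\dim\mathrm H^{2r}(X)=\sum_{j=1}^{s+1}h_{r-j}(n')-h_r(n),$$
and $Z\simeq\mathcal Z_{k(s)}$. For $n=15$, $s=6$ we have $7\le15\le15$ and $n'=8$; take $r=5$. By (3) the values $h_4(8),\dots,h_0(8)$ are stable, as $8\ge2\cdot4$, and equal $20,10,5,2,1$; the terms with $j>5$ vanish; and $h_5(15)=36$, as $15\ge10$. So $\dim\mathrm H^{11}(\mathcal Z_{k(6)})\ge38-36=2$, and (a) is false. $\square$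

## 10. Proof of Theorem B: the kernel of restriction

Here we also use McGerty–Nevins, *Kirwan surjectivity for quiver varieties*, Invent. Math. 212 (2018): the rational cohomology ring of a smooth Nakajima quiver variety is generated by Chern classes of tautological bundles.

**Step 1: bases in low degree.** We make $\mathrm H^{2r}(X)$ explicit. Let $u_l=\operatorname{ch}_l(U_{\iota'})$ and $y_l=\operatorname{ch}_l(U_\iota)\in\mathrm H^{2l}(X)$ for $l\ge1$. The variety $\mathcal X_0(v)$ is a smooth Nakajima quiver variety (cyclic quiver with two vertices, framing $(1,0)$). So by McGerty–Nevins and Lemma 3, $\mathrm H^*(X)$ is generated by the Chern classes of the tautological bundles, equivalently by the $u_l,y_l$. There are $p_2(r)$ monomials of weight $r$ in them ($u_l$ and $y_l$ having weight $l$), and $\dim\mathrm H^{2r}(X)=h_r(n)=p_2(r)$ for $2r\le n$. So for $2r\le n$ these monomials form a basis. Likewise, on $S\approx X_{n'}^{s+2}$ put $u_l=\operatorname{ch}_l(U_{\iota'})$ and $x_l=\operatorname{ch}_l(\operatorname{im}\varphi)$;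 the monomials of weight $l$ in them are linearly independent for $2l\le n'$.

**Step 2: restriction to $E$.** On $E$ the bundle $U_{\iota'}$ is pulled back from $S$, and $U_\iota\cong K$ (via $q$) sits in $0\to\operatorname{im}\varphi\to K\to\mathcal O(-1)\to0$. So $u_l|_E=u_l$ and $y_l|_E=x_l+\zeta^l/l!$.

**Step 3: the kernel.** Let $f(u,y)$ be a polynomial of weight $r$ and write
$$f(u,x_l+\zeta^l/l!)=\sum_{j=0}^r\zeta^jf_j(u,x),\qquad f_j\text{ of weight }r-j.$$
As $r\le s+1$, the powers $\zeta^0,\dots,\zeta^r$ are part of the basis in (11). So $f\in\ker\rho_r$ iff $f_j(u,x)=0$ in $\mathrm H^{2(r-j)}(S)$ for $1\le j\le r$. As $2(r-1)\le n'$, this means $f_j=0$ as polynomials for $1\le j\le r$. Equivalently, $f(u,\cdot)$ is invariant under translation by $(\zeta,\zeta^2/2!,\dots,\zeta^r/r!)$ for all $\zeta\in\mathbb C$. The translations leaving $f$ invariant form a Zariski closed subgroup of $\mathbb C^r$. With $c$ it contains $\mathbb Zc$, hence its closure $\mathbb Cc$; so it is a linear subspace. It contains the points of this curve,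 and they span $\mathbb C^r$, because $\sum_la_l\zeta^l/l!=0$ for all $\zeta$ forces all $a_l=0$. So $f$ does not involve the second set of variables. Conversely, polynomials in $u$ lie in $\ker\rho_r$. Hence $\dim\ker\rho_r=p(r)$.

For instance, for $r=2$ and $f=c_1y_1^2+c_2y_2+c_3u_1y_1$, the coefficient of $\zeta$ is $2c_1x_1+c_3u_1$ and that of $\zeta^2$ is $c_1+\frac12c_2$; all vanish only for $c_1=c_2=c_3=0$.

**Step 4: dimensions.** By (11) and Step 5 of Section 8, the target of $\rho_r$ has dimension $\sum_{j=1}^{r}h_{r-j}(n')=\sum_{j=1}^rp_2(r-j)$, using $r\le s+1$ and $2(r-1)\le n'$. So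
$$\dim\operatorname{coker}\rho_r=\sum_{j=1}^rp_2(r-j)-p_2(r)+p(r),$$
and (13) gives the theorem. For $n\ge7$, $s=n-5$, $n'=4$, $r=3$ all conditions hold: $s+1\le n$; $n\le2s+3=2n-7$; $3\le s+1$; $4\le n'$; $6\le n$. The value is $(1+2+5)-10+3=1$. The monomials involving $y$ are $y_3,\ y_1y_2,\ y_1^3,\ u_1y_2,\ u_1y_1^2,\ u_1^2y_1,\ u_2y_1$: seven classes in a target of dimension eight. $\square$

## 11. Proof of Theorem C: fixed points along a deformation

Keep the notation of Section 8, with $k=k(s)$. The plan is to transport the smooth case of (b), which is known, from a nearby smooth fiber to $X$, and then to see which classes on $X$ come from $Z$.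

**Step 1: families are singletons in the smooth case.** If $\mathcal Z_k$ is smooth, then by [EG, Theorem 1.8] $\mathrm H^{odd}(\mathcal Z_k)=0$ and $\dim\mathrm H^*(\mathcal Z_k)=|\operatorname{Irr}W|$. By (L), $|\mathcal Z_k^{\mathbb C^\times}|=|\operatorname{Irr}W|$. So the surjection $\operatorname{Irr}W\to\mathcal Z_k^{\mathbb C^\times}$ is bijective and $\operatorname{im}\boldsymbol\Omega^k=Z(\mathbb CW)$.

**Step 2: fixed points depend continuously on the parameter.** For $\chi\in\operatorname{Irr}W$ let $z_\chi(k)=\omega_\chi\circ\boldsymbol\Omega^k\in\mathcal Z_k$, and let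
$$\bar\Delta_k(\chi)=\bar{\mathbf H}_k\otimes_{\mathbb C[V^*]^{\mathrm{co}W}\rtimes W}\chi\simeq\mathbb C[V]^{\mathrm{co}W}\otimes\chi,$$
with $V$ acting by $0$ on $\chi$. An element $z\in Z_k$ acts on it with the single eigenvalue $\omega_\chi(\boldsymbol\Omega^k(z))$. Indeed, $Z_k$ is graded, and homogeneous components of nonzero degree act nilpotently on this finite-dimensional graded module. In the degree-$0$ component, the PBW terms with a nontrivial $V$-part kill $1\otimes\chi$, and the remaining one, having no $V^*$-part either, is $\boldsymbol\Omega^k(z)$. So the degree-$0$ component acts by $\omega_\chi(\boldsymbol\Omega^k(z))$ on the generating space $1\otimes\chi$, hence, being central, on the whole module.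

Since $\mathbb C[V]^{\mathrm{co}W}\cong\mathbb CW$ as a $W$-module, $\dim e\bar\Delta_k(\chi)=\chi(1)$. So for $f\in A_R$, the value at $z_\chi(k)$ of its image in $e\mathbf H_ke\simeq Z_k$ is $\chi(1)^{-1}\operatorname{tr}(f\,|\,e\bar\Delta_k(\chi))$. This is polynomial in $(a,b)$, because the $\bar\Delta_k(\chi)$ are the fibers of a free $R$-module with $H_R$-action. To see this, induce $R\otimes\chi$ from the subalgebra generated by $R,V,W$ to $H_R$ to get $R\otimes\mathbb C[V]\otimes\chi$, and divide by the central $\mathbb C[V]^W_+$. Thus $z_\chi$ is a continuous section of $\operatorname{Spec}A_R=\operatorname{Spec}C_R\to\Lambda$.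

**Step 3: a path to smooth fibers.** Let $\lambda(\tau)=\lambda^s+\tau\lambda^1$, $\tau\in[0,1]$, with $\lambda^1$ small and $\lambda^1_\iota\ne0$. The entries at which the chain of Section 6 reflects stay nonzero, so the chain applies for all $\tau$. For $\tau>0$ and $0\ne(a_0,a_1)\le v$ we have $\lambda_0(\tau)a_0+\lambda_1(\tau)a_1\ne0$: if $a_{\iota'}\ge1$, the value is close to $a_{\iota'}$; if $a_{\iota'}=0$, it is $\tau\lambda^1_\iota a_\iota\ne0$. As in Lemma 4, for $\tau>0$ all points are stable and $\mathcal X_{\lambda(\tau)}(v)=M_{\lambda(\tau)}(v)\simeq\mathcal Z_{k(\tau)}$ is smooth, where $k(\tau)$ denotes the resulting parameter. For $\tau=0$ we have $\pi:X\to Z\simeq\mathcal Z_k$. The identifications of Lemma 2 and Proposition 1 hold for total spaces, so everything is continuous in $\tau$ and $T$-equivariant; write $\pi$ also for the map of the whole family.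

**Step 4: labeling the fixed points of $X$.** By Lemma 3 the family $\mathcal X_{\lambda(\tau)}(v)$ is $S^1$-equivariantly trivial. Fixed points of $T$ and $S^1$ agree, since stabilizers in $T$ are Zariski closed. For $\tau>0$ the fixed points of $\mathcal Z_{k(\tau)}$ are the pairwise distinct $z_\chi(\tau)$, by Step 1. So $X^T$ is finite, and the fixed points of the family form finitely many disjoint continuous sections over $[0,1]$. For such a section $x(\tau)$, the sets $\{\tau\in(0,1]:\pi(x(\tau))=z_\chi(\tau)\}$, $\chi\in\operatorname{Irr}W$, are closed, disjoint, finite in number, and cover the connected set $(0,1]$; so one of them is everything. Hence we may label the sections $x_\chi(\tau)$ so that $\pi(x_\chi(\tau))=z_\chi(\tau)$ for $\tau>0$. By continuity $\pi(x_\chi(0))=z_\chi(0)$. The smooth case of (b) at $\tau=1$, transported by the trivialization, gives under $X^T\leftrightarrow\operatorname{Irr}W$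
$$\operatorname{im}\bigl(\mathrm H_{S^1}(X)\to\mathbb C[\hbar]\otimes\mathrm{Fun}(X^T)\bigr)=\operatorname{Rees}_{\mathcal F}(Z(\mathbb CW)). \tag{14}$$
As $\pi(x_\chi(0))=z_\chi(0)$, the inclusion $\operatorname{im}\boldsymbol\Omega^k\subset Z(\mathbb CW)$ corresponds to $f\mapsto f\circ\pi$, $\mathrm{Fun}(Z^T)\to\mathrm{Fun}(X^T)$.

**Step 5: $\operatorname{im}(i_k^*)\subset\operatorname{Rees}_{\mathcal F}(\operatorname{im}\boldsymbol\Omega^k)$.** If $\theta\in\mathrm H_{\mathbb C^\times}(Z)=\mathrm H_{S^1}(Z)$, then $i_k^*\theta$, viewed on $X^T$, is the restriction of $\pi^*\theta$. So by (14) it lies in $\operatorname{Rees}_{\mathcal F}(Z(\mathbb CW))\cap(\mathbb C[\hbar]\otimes\operatorname{im}\boldsymbol\Omega^k)$. This is $\operatorname{Rees}_{\mathcal F}(\operatorname{im}\boldsymbol\Omega^k)$, because the filtration is the induced one.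

**Step 6: the reverse inclusion.** Let $f\in\operatorname{Rees}_{\mathcal F}(\operatorname{im}\boldsymbol\Omega^k)$. By (14) there is $\xi\in\mathrm H_{S^1}(X)$ with $\xi|_{X^T}=f\circ\pi$. We show that $\rho(\xi)=0$. By the equivariant form of (11), write $\xi|_E=\sum_{j=0}^{s+1}\zeta^ja_j$ with $a_j\in\mathrm H_{S^1}(S)$. Let $q_0\in S^T$. The fiber $\mathbb P(\mathcal K_{q_0})$ has finitely many fixed points, as they lie in $X^T$, and $\xi|_{\mathbb P(\mathcal K_{q_0})}$ agrees on them with the constant $f(q_0)\in\mathbb C[\hbar]$. Since $\mathbb P(\mathcal K_{q_0})$ has even cohomology, restriction to fixed points is injective on $\mathrm H_{S^1}(\mathbb P(\mathcal K_{q_0}))=\bigoplus_{j\le s+1}\mathbb C[\hbar]\zeta^j$, by (L). So $\xi|_{\mathbb P(\mathcal K_{q_0})}=f(q_0)$, and $a_j|_{q_0}=0$ for $j\ge1$.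

Each fiber $\mathbb P(\mathcal K_{q_0})$, $q_0\in S^T$, is nonempty and projective, so it contains a fixed point. Thus $S^T$ is the image of $E^T\subset X^T$, and it is finite. Since $\mathrm H^{odd}(S)=0$, restriction $\mathrm H_{S^1}(S)\to\mathrm H_{S^1}(S^T)$ is injective by (L), applied to the variety $X^{s+2}_{n'}$, which is $T$-equivariantly homeomorphic to $S$. Hence $a_j=0$ for $j\ge1$, that is, $\rho(\xi)=0$.

By the equivariant version of (12), $\xi=\pi^*\theta$ with $\theta\in\mathrm H_{S^1}(Z)$. For $q_0\in Z^T$ choose $\chi$ with $\pi(x_\chi(0))=z_\chi(0)=q_0$. Then $\theta|_{q_0}=\xi|_{x_\chi(0)}=f(q_0)$. So $i_k^*\theta=f$. $\square$
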